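\title{Bernstein--Sato polynomials of multiplicity-free tuples\\ and Gaussian zeta integrals}

\begin{abstract}
A multiplicity-free tuple $\mathbf f=(f_1,\dots,f_r)$ of polynomials on a representation of a reductive group carries an invariant differential operator that multiplies $f_1^{s_1}\cdots f_r^{s_r}$ by a polynomial $P_{\mathbf f}(s_1+\dots+s_r)$, and the Bernstein--Sato polynomial $b_{\mathbf f}$ divides $P_{\mathbf f}$. We prove that $b_{\mathbf f}=P_{\mathbf f}$ up to a nonzero constant. The proof computes the integral of $(\sum_i|f_i|^2)^{s}$ against a Gaussian as $C\,p^s\prod_i\Gamma(s+\alpha_i)$, where the $-\alpha_i$ are the roots of $P_{\mathbf f}$. Since $\Gamma$ has poles and no zeros, each factor must be matched by a root of $b_{\mathbf f}$.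
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Functional equations}
Throughout, $\mathbb N=\{0,1,2,\dots\}$, and $\mathcal D_n$ is the ring of differential operators $\sum_\alpha a_\alpha\partial^\alpha$ with polynomial coefficients on $\mathbb C^n$. Let $h$ be a nonzero polynomial in $z_1,\dots,z_n$, and let $\mathbb C[z]_h$ be the ring of fractions whose denominators are powers of $h$. The ring $\mathcal D_n[s]$ acts on the free module $\mathbb C[z]_h[s]\,h^s$ by the chain rule, $\partial_i(u\,h^s)=(\partial_iu+s\,u\,h^{-1}\partial_ih)\,h^s$, and $h^{s+m}$ stands for $h^m\cdot h^s$. A \emph{functional equation} for $h$ is an identity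
\begin{equation}\label{eq:one}
Q(s)\,h^{s+1}=q(s)\,h^s,\qquad Q(s)\in\mathcal D_n[s],\quad q(s)\in\mathbb C[s].
\end{equation}
The polynomials $q$ that occur form an ideal of $\mathbb C[s]$, and its monic generator is the \emph{Bernstein--Sato polynomial} $b_h(s)$. (In every case below an explicit nonzero $q$ is at hand, so the ideal is visibly nonzero.) The roots of $b_h$ are the obstructions to lowering the power of $h$ by differentiation. For $h=z$ in one variable, $\partial z^{s+1}=(s+1)z^s$, and setting $s=-1$ in any equation \eqref{eq:one} gives $Q(-1)\cdot1=q(-1)/z$, which forces $q(-1)=0$; so $b_z=s+1$.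

A single functional equation proves that $b_h$ divides $q$ and nothing more: we also have $\partial z\partial\, z^{s+1}=(s+1)^2z^s$. To prove that a given $q$ is the smallest, one has to control all operators at once.

Now let $\mathbf f=(f_1,\dots,f_r)$ be a tuple of nonzero polynomials in $x_1,\dots,x_n$. Put $\mathbf f^{\mathbf s}=f_1^{s_1}\cdots f_r^{s_r}$ and $\mathcal M=\mathbb C[x]_{f_1\cdots f_r}[s_1,\dots,s_r]\,\mathbf f^{\mathbf s}$, again with the action of $\mathcal D_n$ by the chain rule. Let $t_j$ be the shift $s_j\mapsto s_j+1$, that is, $t_j(u(\mathbf s)\mathbf f^{\mathbf s})=u(\mathbf s+\epsilon_j)\mathbf f^{\mathbf s+\epsilon_j}$, where $\epsilon_1,\dots,\epsilon_r$ are the unit vectors of $\mathbb Z^r$. Put $s_{ij}=s_it_i^{-1}t_j$, so that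
\begin{equation}\label{eq:sij}
s_{ij}\bigl(u(\mathbf s)\,\mathbf f^{\mathbf s}\bigr)=s_i\,u(\mathbf s-\epsilon_i+\epsilon_j)\,\mathbf f^{\mathbf s-\epsilon_i+\epsilon_j},
\end{equation}
and let $\mathcal R$ be the ring of operators on $\mathcal M$ generated by $\mathcal D_n$ and the $s_{ij}$. The operator $s_{ij}$ trades a factor $f_i$ for a factor $f_j$ and preserves the total exponent $s=s_1+\dots+s_r$. The \emph{Bernstein--Sato polynomial} of $\mathbf f$ in the sense of Budur--Musta\c{t}\u{a}--Saito is the monic polynomial $b_{\mathbf f}(s)$ of least degree among the $b(s)$ for which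
\begin{equation}\label{eq:BMS}
b(s_1+\dots+s_r)\,\mathbf f^{\mathbf s}=\sum_{\mathbf c}A_{\mathbf c}\prod_{c_i<0}\binom{s_i}{-c_i}\,\mathbf f^{\mathbf s+\mathbf c}
\end{equation}
with finitely many $\mathbf c\in\mathbb Z^r$, $\sum_ic_i=1$, and $A_{\mathbf c}\in\mathcal R$. Since $s=\sum_is_{ii}$ lies in $\mathcal R$, the polynomials $b$ in \eqref{eq:BMS} form an ideal, and $b_{\mathbf f}$ divides each of them. For $r=1$, \eqref{eq:BMS} is \eqref{eq:one}. The polynomial $b_{\mathbf f}$ depends only on the ideal $I=(f_1,\dots,f_r)$ and is also written $b_I$; our proofs do not use this fact. The simplest example is $\mathbf f=(x_1,\dots,x_n)$, where $\sum_i\partial_i\,x_i\,\mathbf f^{\mathbf s}=\sum_i(s_i+1)\,\mathbf f^{\mathbf s}=(s+n)\,\mathbf f^{\mathbf s}$.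

\subsection{Multiplicity-free tuples}
In the last example the equation comes from an operator that commutes with $\mathrm{GL}_n$. Symmetry produces such equations in general. Let $G$ be a linearly reductive group over $\mathbb C$ acting linearly on a finite-dimensional complex vector space $V$, and hence on $\mathbb C[V]$ and $\mathbb C[V^*]$. For $w\in\mathbb C[V^*]$ let $w(\partial)$ be the constant-coefficient operator on $V$ obtained by substituting $\partial_i=\partial/\partial x_i$ for the dual coordinate $\xi_i$. The pairing $\langle w,v\rangle=(w(\partial)v)(0)$ between $\mathbb C[V^*]$ and $\mathbb C[V]$ is $G$-invariant, and $\langle\xi^\alpha,x^\beta\rangle=\alpha!\,\delta_{\alpha\beta}$.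

\begin{definition}\label{def:mf}
A tuple $\mathbf f=(f_1,\dots,f_r)$ in $\mathbb C[V]$ is \emph{multiplicity-free} if for every $k\in\mathbb N$
\begin{enumerate}
\item[(a)] the products $\mathbf f^\kappa=f_1^{\kappa_1}\cdots f_r^{\kappa_r}$ with $\kappa\in\mathbb N^r$, $|\kappa|=\kappa_1+\dots+\kappa_r=k$, span an irreducible $G$-subrepresentation $M_k\subset\mathbb C[V]$, and
\item[(b)] the multiplicity of $M_k$ in $\mathbb C[V]$ is one.
\end{enumerate}
\end{definition}

Let $\mathbf f$ be a multiplicity-free tuple that is a basis of $M_1$. The dual representation occurs exactly once in $\mathbb C[V^*]$, as a subspace $M_1^*$. Let $f_1^*,\dots,f_r^*$ be a basis of $M_1^*$ dual to $\mathbf f$ up to a constant, $\langle f_i^*,f_j\rangle=c\,\delta_{ij}$ with $c\ne0$, and put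
\[
D_{\mathbf f}=\sum_{i=1}^rf_i^*(\partial)\,f_i ,
\]
where $f_i$ acts by multiplication. This operator is $G$-invariant. It is known that there is a polynomial $P_{\mathbf f}$ with $D_{\mathbf f}\,\mathbf f^{\mathbf s}=P_{\mathbf f}(s)\,\mathbf f^{\mathbf s}$ and that $b_{\mathbf f}$ divides $P_{\mathbf f}$; we recall the proofs of these statements in Section~\ref{sec:A}.

\begin{example}\label{ex:quadrics}
Let $G=\mathrm{GL}_2$ act on $V=\mathbb C^2$ and take $\mathbf f=(x_1^2,x_1x_2,x_2^2)$. Then $M_k$ is the space of binary forms of degree $2k$, and $\mathbf f$ is multiplicity-free. The dual basis is $(\xi_1^2/2,\ \xi_1\xi_2,\ \xi_2^2/2)$. We have $\mathbf f^{\mathbf s}=x_1^ax_2^{a'}$ with $a=2s_1+s_2$, $a'=s_2+2s_3$, $a+a'=2s$, and $D_{\mathbf f}$ multiplies it by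
\[
\tfrac12(a+2)(a+1)+(a+1)(a'+1)+\tfrac12(a'+2)(a'+1)=\tfrac12(a+a'+2)(a+a'+3).
\]
So $P_{\mathbf f}(s)=(s+1)(2s+3)$, and $b_{\mathbf f}$ divides $(s+1)(s+\frac32)$.
\end{example}

The operator $D_{\mathbf f}$ uses a small part of the freedom in \eqref{eq:BMS}: only $\mathbf c=\epsilon_i$, and only constant coefficients. Operators of higher order, with polynomial coefficients and the $s_{ij}$, might conceivably cancel a factor of $P_{\mathbf f}$. The known cases suggest that they do not: $b_{\mathbf f}=P_{\mathbf f}$ up to a constant when $r=1$, and when $I$ is generated by the maximal minors of a generic matrix or by the sub-maximal Pfaffians of a generic skew-symmetric matrix. The question, posed in \cite{Lorincz}, is whether $b_{\mathbf f}=P_{\mathbf f}$ up to a nonzero constant for every multiplicity-free tuple. The answer is yes.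

\begin{theorem}\label{thm:A}
For every multiplicity-free tuple $\mathbf f$ that is a basis of $M_1$, we have $b_{\mathbf f}(s)=P_{\mathbf f}(s)$ up to a nonzero constant factor. Moreover, the $f_i$ are homogeneous of a common degree $d$, and $\deg b_{\mathbf f}=d$.
\end{theorem}

\subsection{A statement without a group}
The group enters the proof only to provide coordinates and a basis in which $f_i^*$ is the complex conjugate of $f_i$, and to show that $D_{\mathbf f}$ acts on each $M_k$ by a scalar. We therefore prove a theorem with these two properties as its hypothesis. For a polynomial $v$ let $\bar v$ be the polynomial with conjugate coefficients, so that $\overline{v(x)}=\bar v(\bar x)$, and let $\bar v(\partial)$ be obtained by substituting $\partial_i$ for $x_i$. Let $|x|^2=\sum_i|x_i|^2$ and let $dx$ be Lebesgue measure on $\mathbb C^n$. For $\mathbf f=(f_1,\dots,f_r)$ put $\|\mathbf f\|^2=\sum_i|f_i|^2$ and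
\[
Z_{\mathbf f}(s)=\pi^{-n}\int_{\mathbb C^n}\|\mathbf f(x)\|^{2s}e^{-|x|^2}\,dx\qquad(\operatorname{Re}s\ge0),
\qquad g=\sum_{i=1}^rf_i(x)\,y_i\in\mathbb C[x,y],
\]
where $y_1,\dots,y_r$ are new variables.

\begin{theorem}\label{thm:B}
Let $f_1,\dots,f_r\in\mathbb C[x_1,\dots,x_n]$ be nonzero, let $I$ be the ideal they generate, and let $D=\sum_i\bar f_i(\partial)\,f_i$. Assume that for every $k\in\mathbb N$ the operator $D$ acts by a scalar on $M_k=\operatorname{span}\{\mathbf f^\kappa:\kappa\in\mathbb N^r,\ |\kappa|=k\}$. Then: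
\begin{enumerate}
\item[(1)] There is $P\in\mathbb C[s]$ with $D\,\mathbf f^{\mathbf s}=P(s)\,\mathbf f^{\mathbf s}$, $s=\sum_is_i$. It has the form $P=p\prod_{i=1}^N(s+\alpha_i)$ with $p>0$.
\item[(2)] $Z_{\mathbf f}(s)=C\,p^s\prod_{i=1}^N\Gamma(s+\alpha_i)$ for $\operatorname{Re}s>0$, with the nonzero constant $C=\prod_i\Gamma(\alpha_i)^{-1}$.
\item[(3)] $b_{\mathbf f}(s)=P(s)/p$.
\item[(4)] $b_g(s)=(s+1)P(s)/p$. Hence all $\alpha_i$ are positive rational numbers.
\item[(5)] If all $f_i$ are homogeneous of the same degree $d\ge1$, then $\deg b_{\mathbf f}=N=d$, $\;p=d^d\max_{|x|=1}\|\mathbf f(x)\|^2$, and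
\[
\min_i\alpha_i=\operatorname{lct}(I):=\sup\{c:\|\mathbf f\|^{-2c}\text{ is locally integrable on }\mathbb C^n\}.
\]
\end{enumerate}
\end{theorem}

The number $\operatorname{lct}(I)$ is the log canonical threshold of $I$. Section~\ref{sec:example} shows the method for $h=z^2$. Section~\ref{sec:one} carries it out for one polynomial. Section~\ref{sec:transfer} transfers functional equations from $\mathbf f$ to the single polynomial $g$, and Theorems~\ref{thm:B} and~\ref{thm:A} follow in Sections~\ref{sec:B} and~\ref{sec:A}.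

\section{The method for $h=z^2$}\label{sec:example}

Let $n=1$ and $h=z^2$. From $\partial^2z^{2s+2}=(2s+2)(2s+1)z^{2s}$ we know that $b=b_h$ divides $(s+1)(s+\frac12)$, and we want to see that both factors are needed. Put $\Phi=e^{-|z|^2}$. In polar coordinates, with $t=|z|^2$,
\[
Z_h(s)=\pi^{-1}\int_{\mathbb C}|z|^{4s}\,\Phi\,dz=\int_0^\infty t^{2s}e^{-t}\,dt=\Gamma(2s+1),
\]
which continues to a meromorphic function with poles at $-\frac12,-1,-\frac32,\dots$.

Take an equation $Q(s)z^{2s+2}=b(s)z^{2s}$ about whose operator we know nothing. Multiply it by $\bar z^{2s}$, which $\partial=\partial/\partial z$ treats as a constant, integrate against $\Phi$, and move $Q(s)$ onto $\Phi$ by parts (Lemma~\ref{lem:parts} justifies this):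
\begin{equation}\label{eq:example}
b(s)Z_h(s)=\pi^{-1}\int_{\mathbb C}z^2|z|^{4s}\,\Psi_s\,dz ,
\end{equation}
where $\Psi_s$ is $\Phi$ times a polynomial in $z,\bar z,s$. The unknown operator is now hidden in a harmless factor. Near $0$ the integrand is $O(|z|^{2+4\operatorname{Re}s})$, so the right side is holomorphic for $\operatorname{Re}s>-1$. The pole of $Z_h$ at $-\frac12$ must be canceled, so $b(-\frac12)=0$. Using the equation twice gives $Q(s)Q(s+1)z^{2s+4}=b(s)b(s+1)z^{2s}$, and in the same way $b(s)b(s+1)Z_h(s)$ is holomorphic for $\operatorname{Re}s>-\frac32$. The pole at $-1$ forces $b(-1)b(0)=0$, and $b(0)\neq0$ because $b$ divides $(s+1)(s+\frac12)$. Hence $b=(s+1)(s+\frac12)$.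

Three facts were used: every functional equation bounds the poles of $Z_h$; the poles of $Z_h$ are known exactly; and $b$ divides the explicit polynomial. In general $Z_h$ cannot be integrated directly, but \eqref{eq:example} also supplies the second fact. For the special operator $Q=\partial^2=\bar h(\partial)$ we have $\Psi_s=\bar z^2\Phi$, the right side of \eqref{eq:example} is $Z_h(s+1)$, and we obtain the recurrence $Z_h(s+1)=(2s+2)(2s+1)Z_h(s)$. Such a recurrence is solved by a product of Gamma functions.

\section{One polynomial}\label{sec:one}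

Let $h\in\mathbb C[z_1,\dots,z_n]$ be nonzero, $\Phi=e^{-|z|^2}$, and $Z_h(s)=\pi^{-n}\int|h|^{2s}\Phi\,dz$. On functions of class $C^1$, $\partial_i$ is the Wirtinger derivative $\frac12(\partial/\partial u_i-\sqrt{-1}\,\partial/\partial v_i)$, where $z_i=u_i+\sqrt{-1}\,v_i$. It satisfies the Leibniz rule, is the complex derivative on holomorphic functions, and kills antiholomorphic functions; in particular $\partial_i\Phi=-\bar z_i\Phi$. The \emph{transpose} of $Q=\sum_\alpha a_\alpha\partial^\alpha$ is $Q^{t}\psi=\sum_\alpha(-\partial)^\alpha(a_\alpha\psi)$. If $Q$ has order at most $\ell$ and $F$ is of class $C^\ell$ with derivatives of polynomial growth, then $\int(QF)\,\Phi\,dz=\int F\,(Q^t\Phi)\,dz$ by integration by parts.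

We use the following facts about $\Gamma$. It satisfies $\Gamma(s+1)=s\Gamma(s)$; it has no zeros; $1/\Gamma$ is entire and vanishes exactly at $0,-1,-2,\dots$; and for fixed $\alpha\in\mathbb C$, Stirling's formula reads
\begin{equation}\label{eq:stirling}
\Gamma(t+\alpha)\sim\sqrt{2\pi}\;t^{\,t+\alpha-1/2}e^{-t}\qquad(t\to+\infty,\ t\text{ real}).
\end{equation}

\subsection{Every functional equation bounds the poles}

\begin{lemma}\label{lem:parts}
\begin{enumerate}
\item[(i)] Let $m\in\mathbb N$ and let $a$ be a polynomial in $z,\bar z$. Then $s\mapsto\int h^m|h|^{2s}a\,\Phi\,dz$ is holomorphic on $\operatorname{Re}s>-m/2$. In particular $Z_h$ is holomorphic on $\operatorname{Re}s>0$.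
\item[(ii)] Suppose $Q(s)h^{s+m}=B(s)h^s$ with $Q(s)\in\mathcal D_n[s]$, $B\in\mathbb C[s]$, $m\geq1$. Then
\begin{equation}\label{eq:parts}
B(s)Z_h(s)=\pi^{-n}\int h^m|h|^{2s}\,\bigl(Q(s)^t\Phi\bigr)\,dz\qquad(\operatorname{Re}s>0),
\end{equation}
and the right side is holomorphic on $\operatorname{Re}s>-m/2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The zero set of $h$ has measure zero, and off it the integrand is holomorphic in $s$. For $-m/2<\operatorname{Re}s<R$ we have $|h|^{m+2\operatorname{Re}s}\le1+|h|^{m+2R}$, which is integrable against $|a|\Phi$. Holomorphy follows from the theorems of Morera and Fubini.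

(ii) The function $Q(s)^t\Phi$ is $\Phi$ times a polynomial in $z,\bar z,s$, so the right side of \eqref{eq:parts} is holomorphic on $\operatorname{Re}s>-m/2$ by (i). Both sides are holomorphic on $\operatorname{Re}s>0$, so it suffices to prove \eqref{eq:parts} for $\operatorname{Re}s>\ell$, where $\ell$ is the order of $Q(s)$. Fix such an $s$.

Near a point where $h\ne0$ choose a holomorphic branch $L$ of $\log h$. The function $e^{sL}$ obeys the chain rule that defines the action on the symbol $h^s$, so $Q(s)(h^me^{sL})=B(s)e^{sL}$. Multiplication by the antiholomorphic function $e^{s\bar L}$ commutes with $Q(s)$, and $e^{sL}e^{s\bar L}=|h|^{2s}$. Therefore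
\begin{equation}\label{eq:local}
Q(s)\bigl(h^m|h|^{2s}\bigr)=B(s)|h|^{2s}\qquad\text{on }\{h\ne0\}.
\end{equation}
It remains to cross the zero set of $h$, and this is why $\operatorname{Re}s$ is taken large. The function $\varphi(w)=w^m|w|^{2s}$ is smooth on $\mathbb C\setminus\{0\}$, and by homogeneity its real partial derivatives of order $j$ are bounded by a constant times $|w|^{m+2\operatorname{Re}s-j}$. The exponent is positive for $j\le\ell$ and greater than $1$ for $j\le\ell-1$. So these derivatives, extended by $0$, are continuous at $0$, and those of order at most $\ell-1$ are differentiable at $0$ with derivative $0$. Thus $\varphi$ is of class $C^\ell$ on $\mathbb C$, and $F=\varphi\circ h=h^m|h|^{2s}$ is of class $C^\ell$ with derivatives of polynomial growth. Both sides of \eqref{eq:local} are continuous on $\mathbb C^n$ and agree on a dense set, hence everywhere. Integrate against $\pi^{-n}\Phi$ and move $Q(s)$ onto $\Phi$.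
\end{proof}

One application of the lemma continues $Z_h$ by a strip of width $\frac12$. Iterating the equation continues it to the whole plane, and the denominators $q(s)q(s+1)\cdots$ that accumulate are the ones that Gamma functions absorb.

\begin{proposition}\label{prop:poles}
Suppose $Q(s)h^{s+1}=q(s)h^s$ with $q=\prod_j(s+\gamma_j)$ monic. Then $Z_h(s)/\prod_j\Gamma(s+\gamma_j)$ extends from $\operatorname{Re}s>0$ to an entire function.
\end{proposition}

\begin{proof}
Substituting $s+k$ for $s$ gives $Q(s+k)h^{s+k+1}=q(s+k)h^{s+k}$. For $m\ge1$ put $Q_m(s)=Q(s)Q(s+1)\cdots Q(s+m-1)$ and $B_m(s)=\prod_{k=0}^{m-1}q(s+k)$. Applying the factors of $Q_m$ from right to left, we get $Q_m(s)h^{s+m}=B_m(s)h^s$, so $B_mZ_h$ extends holomorphically to $\operatorname{Re}s>-m/2$ by Lemma~\ref{lem:parts}. From $\Gamma(s+m+\gamma)=(s+\gamma)(s+\gamma+1)\cdots(s+\gamma+m-1)\,\Gamma(s+\gamma)$ we obtain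
\[
\frac{Z_h(s)}{\prod_j\Gamma(s+\gamma_j)}=\frac{B_m(s)Z_h(s)}{\prod_j\Gamma(s+m+\gamma_j)} .
\]
Since $1/\Gamma$ is entire, the right side is holomorphic on $\operatorname{Re}s>-m/2$, and $m$ is arbitrary.
\end{proof}

\subsection{The conjugate operator determines $Z_h$}
Proposition~\ref{prop:poles} holds for every $h$, and it only says where poles may lie. To turn it into a lower bound for $b_h$ we must know that the poles are really there. This is where the hypothesis enters.

\begin{theorem}\label{thm:one}
Suppose that $\bar h(\partial)\,h^{s+1}=q(s)\,h^s$ for some $q\in\mathbb C[s]$. Then $q=p\prod_{i=1}^N(s+\alpha_i)$ with $p>0$, no $\alpha_i$ lies in $\{0,-1,-2,\dots\}$,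
\begin{equation}\label{eq:closed}
Z_h(s)=p^s\prod_{i=1}^N\frac{\Gamma(s+\alpha_i)}{\Gamma(\alpha_i)}\qquad(\operatorname{Re}s>0),
\end{equation}
and $b_h=q/p$.
\end{theorem}

\begin{proof}
Write $Z=Z_h$.

\emph{The recurrence.} Since $-\partial_i\Phi=\bar z_i\Phi$ and $\partial_i$ kills $\bar z$, we have $\bar h(\partial)^t\Phi=\bar h(-\partial)\Phi=\bar h(\bar z)\Phi=\overline{h(z)}\,\Phi$. Lemma~\ref{lem:parts} with $m=1$ gives
\begin{equation}\label{eq:rec}
q(s)Z(s)=\pi^{-n}\int h\,\overline{h}\,|h|^{2s}\Phi\,dz=Z(s+1)\qquad(\operatorname{Re}s>0).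
\end{equation}
For real $s>0$ we have $Z(s)>0$, so $q(s)>0$. Hence $q$ is nonzero, has real coefficients, and has leading coefficient $p>0$. The $\alpha_i$ are, at this point, complex numbers.

\emph{The periodic factor.} The function $W(s)=Z(s)\big/\bigl(p^s\prod_i\Gamma(s+\alpha_i)\bigr)$ is holomorphic on $\operatorname{Re}s>0$. The denominator satisfies the same recurrence \eqref{eq:rec}, so $W(s+1)=W(s)$ away from a discrete set, and then everywhere by continuity. For large integers $m$ the values $\Gamma(m+\alpha_i)$ are finite and $Z(m)>0$, so $W(1)=W(m)\ne0$. A recurrence cannot determine a periodic factor. Positivity of the integrand does, through convexity, as in the characterization of $\Gamma$ by logarithmic convexity.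

H\"older's inequality gives $Z((1-\theta)a+\theta b)\le Z(a)^{1-\theta}Z(b)^\theta$ for $a,b>0$ and $\theta\in[0,1]$, so $\log Z$ is convex on $(0,\infty)$. Let $x\in(0,1]$ and $m\ge2$. Comparing the slopes of $\log Z$ over $[m-1,m]$, $[m,m+x]$ and $[m,m+1]$, and using \eqref{eq:rec}, we get
\[
q(m-1)^x=\Bigl(\frac{Z(m)}{Z(m-1)}\Bigr)^x\le\frac{Z(m+x)}{Z(m)}\le\Bigl(\frac{Z(m+1)}{Z(m)}\Bigr)^x=q(m)^x .
\]
Both bounds are asymptotic to $(pm^N)^x$ as $m\to\infty$. Applying \eqref{eq:stirling} at $t=m$ with $\alpha_i+x$ and with $\alpha_i$ gives $\Gamma(m+x+\alpha_i)/\Gamma(m+\alpha_i)\sim m^x$. Therefore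
\[
\frac{W(1+x)}{W(1)}=\frac{W(m+x)}{W(m)}=\frac{Z(m+x)}{Z(m)}\;p^{-x}\prod_{i=1}^N\frac{\Gamma(m+\alpha_i)}{\Gamma(m+x+\alpha_i)}\longrightarrow1 .
\]
So $W$ is constant on $[1,2]$, and by the identity theorem $Z(s)=C\,p^s\prod_i\Gamma(s+\alpha_i)$ with $C=W(1)\ne0$.

\emph{The constant.} For $0<s\le1$ we have $|h|^{2s}\le1+|h|^2$, and $|h|^{2s}\to1$ almost everywhere as $s\to0^+$. By dominated convergence $Z(s)\to\pi^{-n}\int\Phi\,dz=1$. If some $\Gamma(s+\alpha_i)$ had a pole at $s=0$, no other factor could cancel it, since $\Gamma$ has no zeros, and $Z(s)$ would be unbounded. So no $\alpha_i$ is a pole of $\Gamma$, and $C\prod_i\Gamma(\alpha_i)=1$. This proves \eqref{eq:closed}.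

\emph{Minimality.} Since $q\ne0$, the polynomial $b_h=\prod_j(s+\beta_j)$ is defined and divides $q$. So the multiset $\{\beta_j\}$ is contained in $\{\alpha_i\}$; let $\mathcal S$ be the complementary multiset. By Proposition~\ref{prop:poles}, applied to an equation that realizes $b_h$, the function
\[
\frac{Z(s)}{\prod_j\Gamma(s+\beta_j)}=C\,p^s\prod_{\alpha\in\mathcal S}\Gamma(s+\alpha)
\]
is entire. If $\alpha_0\in\mathcal S$, then $\Gamma(s+\alpha_0)$ has a pole at $-\alpha_0$ and no other factor vanishes there, a contradiction. So $\mathcal S$ is empty and $b_h=q/p$.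
\end{proof}

\begin{remark}
The divisibility $b_h\mid q$ cannot be dropped from the last step. That a quotient $\prod_i\Gamma(s+\alpha_i)/\prod_j\Gamma(s+\beta_j)$ is entire does not by itself place each $\alpha_i$ among the $\beta_j$: the quotient $\Gamma(s+1)/\Gamma(s)=s$ is entire.
\end{remark}

\section{From a tuple to the polynomial $g=\sum f_iy_i$}\label{sec:transfer}

For a tuple, equation \eqref{eq:BMS} involves $r$ exponents and the shifts $s_{ij}$, which are not differential operators and cannot be moved onto a test function. The remedy is a generating function. By the multinomial theorem,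
\begin{equation}\label{eq:multinomial}
\frac{g^m}{m!}=\sum_{|\kappa|=m}\mathbf f^\kappa\,\frac{y^\kappa}{\kappa!}\qquad(m\in\mathbb N),
\end{equation}
so $g^m$ records all the products $\mathbf f^\kappa$ with $|\kappa|=m$, and trading $f_i$ for $f_j$ becomes a differential operator in $y$. In this section $f_1,\dots,f_r$ are arbitrary nonzero polynomials in $x_1,\dots,x_n$.

We pass between symbolic and integer exponents in two directions. Setting $\mathbf s=\kappa\in\mathbb Z^r$ defines a map $\mathcal M\to\mathbb C[x]_{f_1\cdots f_r}$, $u(\mathbf s)\mathbf f^{\mathbf s}\mapsto u(\kappa)\mathbf f^\kappa$, which commutes with $\mathcal D_n$ because the action on $\mathcal M$ is the chain rule. Conversely, we have \emph{interpolation}: if $R$ is a polynomial in $s_1,\dots,s_r$ with coefficients in a complex vector space, then its coefficients are linear combinations of the values $R(\kappa)$, $\kappa\in\mathbb N^r$. (Invert a Vandermonde matrix in one variable at a time.) In particular $R=0$ if $R$ vanishes on $\mathbb N^r$.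

First we simplify \eqref{eq:BMS}.

\begin{lemma}\label{lem:unit}
A polynomial $b$ satisfies an equation \eqref{eq:BMS} if and only if there are $A_1,\dots,A_r\in\mathcal R$ with
\begin{equation}\label{eq:unit}
b(s_1+\dots+s_r)\,\mathbf f^{\mathbf s}=\sum_{j=1}^rA_j\,f_j\,\mathbf f^{\mathbf s}.
\end{equation}
\end{lemma}

\begin{proof}
Equation \eqref{eq:unit} is \eqref{eq:BMS} with $\mathbf c$ running over the unit vectors. Conversely, fix $\mathbf c$ with $\sum_ic_i=1$. From $t_i^{-1}s_i=(s_i-1)t_i^{-1}$ we get $(s_it_i^{-1})^a=s_i(s_i-1)\cdots(s_i-a+1)\,t_i^{-a}=a!\binom{s_i}{a}t_i^{-a}$, and hence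
\[
\prod_{c_i<0}\binom{s_i}{-c_i}\mathbf f^{\mathbf s+\mathbf c}=\prod_{c_i<0}\frac{(s_it_i^{-1})^{-c_i}}{(-c_i)!}\prod_{c_j>0}t_j^{c_j}\;\mathbf f^{\mathbf s}.
\]
All factors $s_it_i^{-1}$ and $t_j$ on the right commute with one another, because no index occurs in both products. There is exactly one more factor $t_j$ than there are factors $s_it_i^{-1}$. Pair each $s_it_i^{-1}$ with a $t_j$ to form $s_{ij}$. One factor $t_{j_0}$ is left over, and the right side lies in $\mathcal R\,t_{j_0}\mathbf f^{\mathbf s}=\mathcal R\,f_{j_0}\mathbf f^{\mathbf s}$.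
\end{proof}

\begin{proposition}\label{prop:transfer}
Suppose \eqref{eq:unit} holds. Write each $A_j$ as a noncommutative polynomial in elements of $\mathcal D_n$ and the $s_{ik}$, let $A_j'\in\mathcal D_{n+r}$ be obtained by replacing each $s_{ik}$ by $y_i\partial_{y_k}$, and put $Q=\sum_jA_j'\,\partial_{y_j}$. Then
\[
Q\,g^{s+1}=(s+1)\,b(s)\,g^s .
\]
In particular $b_g$ divides $(s+1)\,b_{\mathbf f}$.
\end{proposition}

\begin{proof}
For $m\in\mathbb N$ define $E_m\colon\mathcal M\to\mathbb C[x]_{f_1\cdots f_r}[y]$ by
\[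
E_m\bigl(u(\mathbf s)\mathbf f^{\mathbf s}\bigr)=\sum_{\kappa\in\mathbb N^r,\ |\kappa|=m}u(\kappa)\,\mathbf f^\kappa\,\frac{y^\kappa}{\kappa!}.
\]
It commutes with $\mathcal D_n$, since each specialization $\mathbf s=\kappa$ does. We claim that $E_m\circ s_{ik}=y_i\partial_{y_k}\circ E_m$. By \eqref{eq:sij},
\[
E_m\bigl(s_{ik}\,u(\mathbf s)\mathbf f^{\mathbf s}\bigr)=\sum_{|\kappa|=m}u(\lambda)\,\mathbf f^\lambda\,\kappa_i\frac{y^\kappa}{\kappa!},\qquad\lambda=\kappa-\epsilon_i+\epsilon_k .
\]
The terms with $\kappa_i=0$ vanish. The map $\kappa\mapsto\lambda$ is a bijection from the indices with $\kappa_i\ge1$ onto the indices $\lambda\in\mathbb N^r$ with $|\lambda|=m$ and $\lambda_k\ge1$, and for these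
\[
\kappa_i\frac{y^\kappa}{\kappa!}=y_i\frac{y^{\kappa-\epsilon_i}}{(\kappa-\epsilon_i)!}=y_i\frac{y^{\lambda-\epsilon_k}}{(\lambda-\epsilon_k)!}=y_i\partial_{y_k}\frac{y^\lambda}{\lambda!}.
\]
The missing indices, those with $\lambda_k=0$, are killed by $\partial_{y_k}$. This proves the claim, for $i=k$ as well as for $i\ne k$. Applying these rules one letter at a time gives $E_m\circ A_j=A_j'\circ E_m$.

By \eqref{eq:multinomial}, $E_m(b(s_1+\dots+s_r)\mathbf f^{\mathbf s})=b(m)\,g^m/m!$ and
\[
E_m(f_j\,\mathbf f^{\mathbf s})=f_j\,\frac{g^m}{m!}=\partial_{y_j}\frac{g^{m+1}}{(m+1)!}.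
\]
So $E_m$ turns \eqref{eq:unit} into $b(m)\,g^m/m!=Q\,g^{m+1}/(m+1)!$, that is, $Qg^{m+1}=(m+1)b(m)g^m$, with $Q$ independent of $m$. Write $Qg^{s+1}=R(s)g^s$ with $R\in\mathbb C[x,y]_g[s]$. Then $R(s)-(s+1)b(s)$ vanishes on $\mathbb N$, hence is zero by interpolation. The last assertion follows from Lemma~\ref{lem:unit}.
\end{proof}

For $\mathbf f=(x_1,\dots,x_n)$ and $A_j=\partial_{x_j}$ the proposition gives $\sum_j\partial_{x_j}\partial_{y_j}\,g^{s+1}=(s+1)(s+n)\,g^s$ for the quadric $g=\sum_jx_jy_j$. The extra factor $s+1$ has an analytic counterpart. Here $Z_g$ is the Gaussian integral over $\mathbb C^{n+r}$.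

\begin{lemma}\label{lem:ZgZf}
$Z_g(s)=\Gamma(s+1)\,Z_{\mathbf f}(s)$ for $\operatorname{Re}s>0$.
\end{lemma}

\begin{proof}
Fix $x$ with $\mathbf f(x)\ne0$. The row vector $\mathbf f(x)/\|\mathbf f(x)\|$ has length one, so it is the first row of a unitary matrix $U$, and $\sum_if_i(x)y_i=\|\mathbf f(x)\|\,y_1'$ for $y'=Uy$. The measure $e^{-|y|^2}dy$ is invariant under $U$, so
\[
\pi^{-r}\int_{\mathbb C^r}|g(x,y)|^{2s}e^{-|y|^2}dy=\|\mathbf f(x)\|^{2s}\,\pi^{-1}\int_{\mathbb C}|w|^{2s}e^{-|w|^2}dw=\|\mathbf f(x)\|^{2s}\,\Gamma(s+1).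
\]
Integrate against $\pi^{-n}e^{-|x|^2}dx$ and use Fubini's theorem.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

The hypothesis concerns integer exponents. Interpolation turns it into a symbolic identity.

\begin{lemma}\label{lem:P}
Let $f_1,\dots,f_r$ be nonzero, and let $T\in\mathcal D_n$ act on each $M_k$ by a scalar $\lambda_k$. Then there is a unique $P\in\mathbb C[s]$ with $T\,\mathbf f^{\mathbf s}=P(s_1+\dots+s_r)\,\mathbf f^{\mathbf s}$, and $P(k)=\lambda_k$ for all $k\in\mathbb N$.
\end{lemma}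

\begin{proof}
Write $T\,\mathbf f^{\mathbf s}=R(\mathbf s)\,\mathbf f^{\mathbf s}$, where $R$ has coefficients in $\mathbb C[x]_{f_1\cdots f_r}$. For $\kappa\in\mathbb N^r$, specialization gives $R(\kappa)\mathbf f^\kappa=T\mathbf f^\kappa=\lambda_{|\kappa|}\mathbf f^\kappa$, so $R(\kappa)=\lambda_{|\kappa|}\in\mathbb C$. By interpolation the coefficients of $R$ lie in $\mathbb C$. Put $P(s)=R(s,0,\dots,0)$. Then $P(k)=\lambda_k$, and $R(\mathbf s)-P(s_1+\dots+s_r)$ vanishes on $\mathbb N^r$, so it is zero. Uniqueness holds because $\mathcal M$ is free on $\mathbf f^{\mathbf s}$.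
\end{proof}

\subsection{Parts (1)--(4)}
Lemma~\ref{lem:P} with $T=D$ gives $P$. The identity $P(s)\mathbf f^{\mathbf s}=\sum_j\bar f_j(\partial_x)\,f_j\,\mathbf f^{\mathbf s}$ is an equation \eqref{eq:unit} with $A_j=\bar f_j(\partial_x)$. The operator that Proposition~\ref{prop:transfer} attaches to it is $\sum_j\bar f_j(\partial_x)\,\partial_{y_j}=\bar g(\partial)$. Hence
\[
\bar g(\partial)\,g^{s+1}=(s+1)P(s)\,g^s ,
\]
and $g$ satisfies the hypothesis of Theorem~\ref{thm:one} with $q=(s+1)P$. It follows that $P\neq0$, that the leading coefficient $p$ of $P$ is positive, that no $\alpha_i$ is a pole of $\Gamma$, and that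
\[
Z_g(s)=p^s\,\Gamma(s+1)\prod_{i=1}^N\frac{\Gamma(s+\alpha_i)}{\Gamma(\alpha_i)},\qquad b_g=(s+1)P/p .
\]
This proves (1) and the first assertion of (4), and division by $\Gamma(s+1)$ gives (2) by Lemma~\ref{lem:ZgZf}. For (3), the equation above shows that $b_{\mathbf f}$ is defined and divides $P$. By Proposition~\ref{prop:transfer}, $b_g=(s+1)P/p$ divides $(s+1)b_{\mathbf f}$, so $P$ divides $b_{\mathbf f}$. Since $b_{\mathbf f}$ is monic, $b_{\mathbf f}=P/p$. Finally, Kashiwara's theorem \cite{Kashiwara} states that the roots of the Bernstein--Sato polynomial of a nonconstant polynomial are negative rational numbers. Applied to $g$, it shows that all $\alpha_i$ are positive rationals.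

\subsection{Part (5): degree and leading coefficient}
Let the $f_i$ be homogeneous of degree $d\ge1$. The numbers $N$ and $p$ govern the growth of $Z_{\mathbf f}$ along the positive axis, and homogeneity lets us compute this growth a second way. Let $S$ be the unit sphere of $\mathbb C^n$, $\sigma$ its rotation-invariant probability measure, and $M=\max_S\|\mathbf f\|^2>0$. In polar coordinates $x=\rho\,\omega$ we have $dx=\frac{2\pi^n}{\Gamma(n)}\rho^{2n-1}d\rho\,d\sigma(\omega)$ and $\|\mathbf f(x)\|^2=\rho^{2d}\|\mathbf f(\omega)\|^2$. Since $2\int_0^\infty\rho^{2dt+2n-1}e^{-\rho^2}d\rho=\Gamma(n+dt)$,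
\begin{equation}\label{eq:polar}
Z_{\mathbf f}(t)=\frac{\Gamma(n+dt)}{\Gamma(n)}\,J(t),\qquad J(t)=\int_S\|\mathbf f\|^{2t}d\sigma\qquad(t>0).
\end{equation}
We have $J(t)\le M^t$, and $J(t)\ge\sigma(U)(M-\varepsilon)^t$ for the nonempty open set $U=\{\|\mathbf f\|^2>M-\varepsilon\}\subset S$ with $0<\varepsilon<M$. So $\log J(t)=t\log M+o(t)$ as $t\to+\infty$. By \eqref{eq:stirling}, $\log|\Gamma(t+\alpha)|=t\log t-t+O(\log t)$. Using this in \eqref{eq:polar}, with $dt$ in place of $t$, and in part (2), we find
\begin{align*}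
\log Z_{\mathbf f}(t)&=d\,t\log t+t\,(d\log d-d+\log M)+o(t),\\
\log Z_{\mathbf f}(t)&=N\,t\log t+t\,(\log p-N)+o(t).
\end{align*}
Hence $N=d$ and $p=d^dM$, and $\deg b_{\mathbf f}=d$ by part (3).

\subsection{Part (5): the log canonical threshold}
We must relate integrability of $\|\mathbf f\|^{-2c}$ to the poles of the continuation of $Z_{\mathbf f}$. Homogeneity makes the Gaussian integral detect local integrability, and positivity makes the failure of convergence visible as a pole.

For $c\le0$ the function $\|\mathbf f\|^{-2c}$ is locally bounded. Let $c>0$. Local integrability on $\mathbb C^n$ means integrability on each ball $|x|<R$. In polar coordinates, the integral of $\|\mathbf f\|^{-2c}$ over this ball and the integral $\int\|\mathbf f\|^{-2c}e^{-|x|^2}dx$ are both products of $\int_S\|\mathbf f\|^{-2c}d\sigma$ with a positive radial integral that converges if and only if $2n-1-2dc>-1$. So $\|\mathbf f\|^{-2c}$ is locally integrable if and only if $\int\|\mathbf f\|^{-2c}e^{-|x|^2}dx<\infty$, and $0\le\operatorname{lct}(I)\le n/d$.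

Let $\mu$ be the image of the measure $\pi^{-n}e^{-|x|^2}dx$ under $\|\mathbf f\|^2$. It is a probability measure on $(0,\infty)$ with finite moments of all positive orders, and $Z_{\mathbf f}=Z_0+Z_1$ with $Z_0(s)=\int_{(0,1)}t^sd\mu$ and $Z_1(s)=\int_{[1,\infty)}t^sd\mu$. The integral $Z_1$ converges for all $s$ and is entire. Therefore, with $\sigma_0=-\operatorname{lct}(I)$, the integral $Z_0(s)$ converges for real $s>\sigma_0$, diverges for real $s<\sigma_0$, and is holomorphic on $\operatorname{Re}s>\sigma_0$.

Landau's theorem says that $\sigma_0$ is a singular point of $Z_0$; we recall the proof. Suppose $Z_0$ extends holomorphically to a neighborhood of $\sigma_0$, and put $\sigma_1=\sigma_0+1$. The closed unit disk about $\sigma_1$ lies in $\{\operatorname{Re}s>\sigma_0\}\cup\{\sigma_0\}$, so the Taylor series of $Z_0$ at $\sigma_1$ converges at some real $\tau<\sigma_0$. Since $Z_0^{(k)}(\sigma_1)=\int_{(0,1)}(\log t)^k\,t^{\sigma_1}d\mu$, the terms of this series are integrals of nonnegative functions, and monotone convergence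 gives
\[
\infty>\sum_{k\ge0}\int_{(0,1)}\frac{\bigl((\sigma_1-\tau)(-\log t)\bigr)^k}{k!}\,t^{\sigma_1}d\mu=\int_{(0,1)}t^{\tau-\sigma_1}t^{\sigma_1}d\mu=\int_{(0,1)}t^{\tau}d\mu ,
\]
which contradicts divergence at $\tau$.

Thus the meromorphic function $C\,p^s\prod_i\Gamma(s+\alpha_i)$, which continues $Z_0+Z_1$, is holomorphic on $\operatorname{Re}s>\sigma_0$ and has a pole at $\sigma_0$. Its poles are the points $-\alpha_i-k$, $k\in\mathbb N$, with no cancellation, and the $\alpha_i$ are real by part (4). The rightmost pole is $-\min_i\alpha_i$, so $\operatorname{lct}(I)=\min_i\alpha_i$. This completes the proof of Theorem~\ref{thm:B}. \qed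

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

We use three standard facts. The spaces $\mathbb C[V]_e$ of forms of degree $e$ are finite-dimensional rational representations of $G$, hence completely reducible. By Schur's lemma, the multiplicity of an irreducible representation $M$ in $\mathbb C[V]$ is $\dim\operatorname{Hom}_G(M,\mathbb C[V])$. A maximal compact subgroup $K\subset G$ is Zariski dense, so a $K$-stable subspace of a finite-dimensional rational representation is $G$-stable, its stabilizer being Zariski closed. Conditions (a) and (b) of Definition~\ref{def:mf} will be used in the following form: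
\begin{equation}\label{eq:schur}
\text{every $G$-equivariant map $M_k\to\mathbb C[V]$ is a scalar multiple of the inclusion.}
\end{equation}

\emph{Homogeneity.} The projection of $M_1$ to $\mathbb C[V]_e$ is $G$-equivariant, and it is nonzero for some $e=d$. By \eqref{eq:schur} it is a nonzero multiple of the inclusion, so $M_1\subset\mathbb C[V]_d$.

\emph{The dual representation.} The pairing identifies $\mathbb C[V^*]_e$ with the dual representation of $\mathbb C[V]_e$, so the dual of $M_1$ has multiplicity one in $\mathbb C[V^*]$, and the subspace $M_1^*$ is well defined. Theorem~\ref{thm:B} needs more, namely that $M_1^*$ consists of the complex conjugates of the elements of $M_1$. Conjugation of coefficients depends on the coordinates, and the compact group tells us which ones to take. Averaging a Hermitian inner product over $K$ and choosing an orthonormal basis of $V$, we may assume that $K$ acts by unitary matrices; neither $D_{\mathbf f}$ nor $b_{\mathbf f}$ depends on the linear coordinates. Regard $\bar v$ as a polynomial in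 the dual coordinates $\xi$. A matrix $u$ acts on $\mathbb C[V]$ by $(u\cdot v)(x)=v(u^{-1}x)$ and on $\mathbb C[V^*]$ by $(u\cdot w)(\xi)=w(u^T\xi)$. If $u$ is unitary then $\overline{u^{-1}}=u^T$, and so
\[
\overline{u\cdot v}\,(\xi)=\bar v\bigl(\overline{u^{-1}}\,\xi\bigr)=\bar v(u^T\xi)=(u\cdot\bar v)(\xi).
\]
Hence $\overline{M_1}\subset\mathbb C[V^*]_d$ is $K$-stable, and therefore $G$-stable. The form $(v,v')=\langle\overline{v'},v\rangle$ is Hermitian and positive definite, because $(x^\alpha,x^\beta)=\alpha!\,\delta_{\alpha\beta}$. So the invariant pairing $\overline{M_1}\times M_1\to\mathbb C$ is perfect, $\overline{M_1}$ is isomorphic to the dual of $M_1$, and $\overline{M_1}=M_1^*$ by multiplicity one.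

\emph{An orthonormal basis.} Let $\mathbf e=(e_1,\dots,e_r)$ be an orthonormal basis of $M_1$ for this form. Then $\langle\bar e_i,e_j\rangle=\delta_{ij}$. Write $f_i=\sum_ja_{ij}e_j$ with an invertible matrix $a=(a_{ij})$. The condition $\langle f_i^*,f_k\rangle=c\,\delta_{ik}$ gives $f_i^*=c\sum_j(a^{-1})_{ji}\,\bar e_j$, so $\sum_if_i^*\otimes f_i=c\sum_j\bar e_j\otimes e_j$ and
\[
D_{\mathbf f}=c\,D,\qquad D=\sum_j\bar e_j(\partial)\,e_j .
\]

\emph{The scalar action.} For $u\in G$, conjugating $w(\partial)$ and multiplication by $v$ with the action of $u$ on $\mathbb C[V]$ gives $(u\cdot w)(\partial)$ and multiplication by $u\cdot v$. The tensor $\sum_j\bar e_j\otimes e_j$ corresponds to the identity map of $M_1$, so it is $G$-invariant, and $D$ commutes with $G$. The space $M_k$ is spanned by the products of $k$ elements of $M_1$, so it is the same for $\mathbf e$ and for $\mathbf f$. By \eqref{eq:schur}, $D$ acts on $M_k$ by a scalar $\lambda_k$. Thus Theorem~\ref{thm:B} applies to $\mathbf e$ and yields $P$ and $p$, with $P(k)=\lambda_k$.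 Lemma~\ref{lem:P}, applied to $\mathbf f$ and $T=D_{\mathbf f}$, yields $P_{\mathbf f}$, with $P_{\mathbf f}(k)=c\lambda_k$ for all $k$. So $P_{\mathbf f}=cP\neq0$.

\emph{Conclusion.} The identity $P_{\mathbf f}(s)\mathbf f^{\mathbf s}=\sum_if_i^*(\partial)f_i\,\mathbf f^{\mathbf s}$ has the form \eqref{eq:unit}, so $b_{\mathbf f}$ divides $P$. For the converse, $g=\sum_if_iy_i=\sum_je_jy_j'$ with $y_j'=\sum_ia_{ij}y_i$. An invertible linear change of variables induces an automorphism of $\mathcal D_{n+r}$ and does not change the Bernstein--Sato polynomial, so $b_g=(s+1)P/p$ by Theorem~\ref{thm:B}(4) for $\mathbf e$. By Proposition~\ref{prop:transfer} for $\mathbf f$, this polynomial divides $(s+1)b_{\mathbf f}$. Hence $b_{\mathbf f}=P/p=P_{\mathbf f}/(cp)$. If $d\ge1$, then $\deg b_{\mathbf f}=\deg P=d$ by Theorem~\ref{thm:B}(5). If $d=0$, then $r=1$, $e_1$ is a constant of absolute value one, $D=1$, and $b_{\mathbf f}=P=1$ has degree $0$. \qed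

\begin{remark}
The passage to an orthonormal basis is necessary. For the tuple $(x_1^2,x_1x_2,x_2^2)$ of Example~\ref{ex:quadrics}, the operator $\sum_i\bar f_i(\partial)f_i$ multiplies $x_1^ax_2^{a'}$ by $(a+2)(a+1)+(a+1)(a'+1)+(a'+2)(a'+1)$, which is $17$ on $x_1^2$ and $16$ on $x_1x_2$. So the hypothesis of Theorem~\ref{thm:B} fails for this basis, while it holds for $(x_1^2/\sqrt2,\ x_1x_2,\ x_2^2/\sqrt2)$.
\end{remark}

\begin{example}
Let $G=\mathrm{GL}_n$ act on $V=\mathbb C^n$, and let $\mathbf f$ consist of all monomials of degree $d\ge1$. Then $M_k=\mathbb C[V]_{dk}$ is irreducible, and it has multiplicity one because the scalar matrices act by different characters in different degrees. The polynomials $e_\alpha=x^\alpha/\sqrt{\alpha!}$, $|\alpha|=d$, form an orthonormal basis, and $\|\mathbf e\|^2=|x|^{2d}/d!$ by the multinomial theorem. So \eqref{eq:polar} gives $Z_{\mathbf e}(t)=(d!)^{-t}\,\Gamma(n+dt)/\Gamma(n)$, and Theorem~\ref{thm:B}(2) gives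
\[
P(t)=\frac{Z_{\mathbf e}(t+1)}{Z_{\mathbf e}(t)}=\frac{1}{d!}\prod_{j=0}^{d-1}(dt+n+j),\qquad\text{hence}\qquad b_{\mathbf f}(s)=\prod_{j=0}^{d-1}\Bigl(s+\frac{n+j}{d}\Bigr).
\]
The values $p=d^d/d!$ and $\min_i\alpha_i=n/d$ agree with Theorem~\ref{thm:B}(5), since $\|\mathbf e\|^2=1/d!$ on the sphere and $|x|^{-2dc}$ is locally integrable exactly when $dc<n$. For $n=d=2$ we obtain $b_{\mathbf f}=(s+1)(s+\frac32)$: both factors in Example~\ref{ex:quadrics} are needed.
\end{example}

\begin{thebibliography}{9}

\bibitem{Kashiwara}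
Kashiwara, \emph{B-functions and holonomic systems}, Invent. Math. 38 (1976).

\bibitem{Lorincz}
Andr\'as Cristian L\H{o}rincz, \emph{Decompositions of Bernstein-Sato polynomials and slices}, arXiv:1802.07760 (2018).

\end{thebibliography}
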